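# 2-degenerate segment graphs that need exponentially many colors in $p$-centered colorings

## 1. Five vertices in a row

Take a path on five vertices, written from its middle outward as
$$v_2,\ v_1,\ v_0,\ v_1',\ v_2'.$$
We want to color its vertices so that every connected piece that uses at most two colors contains a color that occurs exactly once in that piece. Do two colors suffice?

A single edge is a connected piece. If both of its ends had the same color, the piece would use one color and that color would occur twice. So neighbors get different colors, and with two colors the coloring must alternate: $v_0,v_2,v_2'$ get color $1$, and $v_1,v_1'$ get color $2$. Now look at the whole path. It uses two colors, one three times and the other twice. So two colors fail. Three colors suffice: give each vertex its distance to $v_0$ as color. A connected piece with at most two colors is then a single vertex, an edge, or $v_1,v_0,v_1'$, and in each case some color occurs once.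

Here is why two colors failed. The half $v_1',v_2'$ is a *twin* of the half $v_1,v_2$: corresponding vertices have the same color, so no color of a vertex in a half is unique. The only vertex without a twin is $v_0$, and it is neutralized because its color comes back further down, on $v_2$.

With three colors, and pieces of at most three colors, a longer path no longer forces this: seven vertices in a row can be colored $1,2,1,3,1,2,1$, and every connected piece contains a color that occurs once. To force a twin, we need many branches to choose from, so we pass from paths to trees.

**Definition ($p$-centered coloring).** Let $p\ge1$. A $p$-centered coloring of a graph $G$ is a vertex coloring such that for every connected subgraph $H$ of $G$, either $H$ receives more than $p$ colors, or some color appears on exactly one vertex of $H$. The $p$-centered chromatic number $\chi_p(G)$ is the minimum number of colors in such a coloring.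

For $p=1$ this says that adjacent vertices differ, so $\chi_1$ is the chromatic number. The path above has $\chi_2=3$. If $p'\le p$, a $p$-centered coloring is also $p'$-centered, since a subgraph with more than $p$ colors has more than $p'$ colors. Hence $\chi_p(G)$ is non-decreasing in $p$.

## 2. Trees need $p+1$ colors, and no more

**Proposition 1.** For every $p\ge 1$, every forest $F$ satisfies $\chi_p(F)\le p+1$, and some tree $T$ satisfies $\chi_p(T)\ge p+1$.

**Upper bound.** Root each tree of the forest and color each vertex by its depth modulo $p+1$. Let $H$ be a connected subgraph receiving at most $p$ colors. It lies in one tree. It has a unique vertex $v$ of minimum depth: the tree path between two distinct vertices of equal depth lies in $H$ and passes through a vertex of smaller depth. Since $H$ is connected and depth changes by one along an edge, the depths occurring in $H$ form an interval of integers starting at the depth of $v$. If at least $p+1$ depths occurred, all $p+1$ colors would appear. So at most $p$ consecutive depths occur, no two of which are congruent modulo $p+1$. Hence the color of $v$ occurs only on vertices of the same depth as $v$, that is, only on $v$.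

**Lower bound.** This step builds the twin argument, which we will use again. Let $T$ be the complete $n$-ary rooted tree with levels $0,\dots,p$, where $n=p^{p+1}+1$. Suppose that $T$ has a $p$-centered coloring with at most $p$ colors.

Give every vertex a *type*, working from the leaves up. The type of a leaf is its color. The type of a non-leaf $v$ is its color together with a type $\eta(v)$ that is shared by at least two children of $v$. Such an $\eta(v)$ exists: by induction there are at most $p^{p+1-k}\le p^{p+1}<n$ types on level $k$, so two of the $n$ children share a type.

Start at the root $v_0$ and choose a path $v_0,v_1,\dots,v_p$ downward in which each $v_{k+1}$ has type $\eta(v_k)$. It has $p+1$ vertices, so two of them, $v_i$ and $v_j$ with $i<j$, have the same color. Choose a child $v_{i+1}'\neq v_{i+1}$ of $v_i$ of type $\eta(v_i)$. Then, for $i<k<j$, choose a child $v'_{k+1}$ of $v'_k$ of type $\eta(v'_k)$. By induction $v'_k$ and $v_k$ have equal types for $i<k\le j$: equal types of $v_k$ and $v_k'$ give $\eta(v_k)=\eta(v'_k)$. So $v_k'$ and $v_k$ have equal colors, and they are different vertices because they lie below different children of $v_i$.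

Let $H$ be the union of the paths $v_i,v_{i+1},\dots,v_j$ and $v_i,v'_{i+1},\dots,v'_j$. It is connected. Each color of some $v_k$ or $v'_k$ with $i<k\le j$ occurs on both $v_k$ and $v_k'$. The color of $v_i$ occurs also on $v_j$. So no color occurs exactly once, and $H$ receives at most $j-i\le p$ colors. This is a contradiction, so $\chi_p(T)\ge p+1$. $\square$

## 3. Strings, degeneracy, and the polynomial bound

Forests have $\chi_p$ bounded by a polynomial in $p$. We ask whether this survives for a larger class, given by a sparsity condition and a geometric one.

**Definition (degeneracy).** A graph is $d$-degenerate if every non-empty subgraph has a vertex of degree at most $d$.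

If the vertices can be listed so that each has at most $d$ neighbors earlier in the list, then the graph is $d$-degenerate: look at the last listed vertex of a subgraph. The 1-degenerate graphs are exactly the forests, since a cycle has all degrees $2$ and a non-empty forest has a vertex of degree at most $1$.

**Definition (string graph).** A surface is a compact 2-dimensional manifold; since a bounded region of the plane embeds in an open disc of any surface, we may draw in the plane. A string graph in a surface $\Sigma$ is a graph isomorphic to the intersection graph of a finite collection of non-self-intersecting continuous curves (strings) in $\Sigma$ such that no three curves cross at a common point: vertices are strings, and two are adjacent if and only if the strings intersect.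

For example, two horizontal and two vertical segments crossing like the sign $\#$ represent the 4-cycle, which is 2-degenerate and not 1-degenerate. More generally $a$ horizontal and $b$ vertical segments in a grid represent $K_{a,b}$, whose minimum degree is $\min(a,b)$. So string graphs need not be sparse, and degeneracy is a real restriction.

**Definition (polynomial $p$-centered chromatic number).** A class $\mathcal G$ has polynomial $p$-centered chromatic number if there is a polynomial $f$, which may depend on $\mathcal G$, with $\chi_p(G)\le f(p)$ for all $p\ge1$ and all $G\in\mathcal G$.

The question, from Nikolai Karol, "String Graphs: Product Structure and Localised Representations", arXiv:2511.15156 (2025), is this: is it true that for every $d\ge1$ and every surface $\Sigma$, the class of $d$-degenerate string graphs in $\Sigma$ has polynomial $p$-centered chromatic number? The polynomial may depend on $d$ and $\Sigma$.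

For $d=1$ we know that $\chi_p\le p+1$. To see that this value is attained by string graphs, we draw forests. The drawing uses a device that carries the whole talk.

**Nested intervals.** Given a finite rooted forest, choose from the roots downward a nondegenerate interval $I_v=[l_v,r_v]$ for each vertex $v$, such that the intervals of the roots are pairwise disjoint and the intervals of the children of $v$ are pairwise disjoint subsets of the *open* interval $(l_v,r_v)$. Then
$$l_v\in I_{v'}\quad\Longleftrightarrow\quad v'=v\ \text{ or }\ v' \text{ is an ancestor of } v. \tag{1}$$
Indeed, if $v'$ is $v$ or an ancestor, then $I_v\subseteq I_{v'}$. If $v'$ is a proper descendant of $v$, then $I_{v'}\subseteq(l_v,r_v)$ misses $l_v$. If neither is an ancestor of the other, then $I_v\cap I_{v'}=\emptyset$. It follows that all $l_v$ are distinct and that intervals of distinct vertices at the same depth are disjoint.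

**Forests are string graphs in every surface.** Represent a vertex $v$ of depth $k$ (roots have depth $0$) by the arc consisting of the horizontal segment $I_v\times\{-k\}$ and, if $k\ge1$, the vertical segment $\{l_v\}\times[-k,-k+\frac32]$. Horizontal parts are pairwise disjoint, and so are vertical parts, since the $l_v$ are distinct. The vertical part of $v$ can meet horizontal parts only at the heights $-k$ and $-k+1$. By (1), the horizontal parts it meets belong to $v$ or its ancestors, so they are its own (at height $-k$) and that of its parent (at height $-k+1$). So two arcs meet exactly when one vertex is the parent of the other. A point lies on at most one horizontal and at most one vertical part, so on at most two arcs.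

## 4. The results

**Theorem 2 (answer to the question).** For every surface $\Sigma$, every $d\ge2$ and every $p\ge1$ there is a $d$-degenerate string graph $G$ in $\Sigma$ with
$$\chi_p(G)\ \ge\ 2^{\lfloor p/4\rfloor}.$$
Hence for every $d\ge2$ and every $\Sigma$, the class of $d$-degenerate string graphs in $\Sigma$ does not have polynomial $p$-centered chromatic number.

The stronger statement that we prove also concerns weak coloring numbers.

**Definition (weak coloring number).** For a linear order $\sigma$ on $V(G)$, $\mathrm{WReach}_r[v]$ is the set of vertices $u$ such that some path of length at most $r$ from $v$ to $u$ has $u$ as its $\sigma$-minimum. Then $\mathrm{wcol}_r(G)=\min_\sigma\max_v|\mathrm{WReach}_r[v]|$.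

Always $v\in\mathrm{WReach}_r[v]$. For the star $K_{1,3}$ and $r=1$: if the center comes last, it weakly reaches all four vertices. If it comes first, each leaf reaches itself and the center, and the center reaches only itself. Since the later end of an edge always reaches the earlier end, $\mathrm{wcol}_1(K_{1,3})=2$.

**Theorem 3 (strengthening).** For all integers $q,t\ge1$ there is a graph $G$ with all of the following properties.

1. $G$ is the intersection graph of finitely many horizontal and vertical segments in the plane, with no three through a point, and any two sharing at most one point.
2. $G$ is 2-degenerate.
3. $G$ has girth at least $2(q+1)$.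
4. $\chi_p(G)\ge2^t$ for all $p\ge2(q+1)t$.
5. $\mathrm{wcol}_{(q+1)t}(G)\ge2^t$.

So even with arbitrarily large prescribed girth, $2^{\Omega(p)}$ colors are required: for fixed $q$ take $t=\lfloor p/(2(q+1))\rfloor$; the implied constant depends only on the girth.

**Theorem 4 (dichotomy).** For every surface $\Sigma$ and every $p\ge1$, the maximum of $\chi_p$ over 1-degenerate string graphs in $\Sigma$ is exactly $p+1$. So the class of $d$-degenerate string graphs in $\Sigma$ has polynomial $p$-centered chromatic number if and only if $d=1$.

**Theorem 3 implies Theorem 2.** For $p<4$ the bound is $1$, and $G=K_1$ satisfies it. For $p\ge4$ take $q=1$ and $t=\lfloor p/4\rfloor$ in Theorem 3; then $2(q+1)t=4t\le p$, so $\chi_p(G)\ge2^t$. A bounded region of the plane embeds in an open disc of $\Sigma$, so $G$ is a string graph in $\Sigma$, and a 2-degenerate graph is $d$-degenerate for every $d\ge2$. Finally, no polynomial $f$ satisfies $2^{\lfloor p/4\rfloor}\le f(p)$ for all $p$.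

**Theorem 2 implies Theorem 4.** The 1-degenerate string graphs in $\Sigma$ are exactly the forests, because all forests are string graphs in $\Sigma$ by Section 3. Proposition 1 gives the exact maximum $p+1$, which is a polynomial in $p$, and Theorem 2 excludes every $d\ge2$.

It remains to prove Theorem 3.

## 5. Lanes and columns, and why depth order is too slow

What does the twin argument need? Suppose that a graph is organized along a branching structure with $m$ levels, and that each node $s$ carries a marker vertex. Fewer than $m$ colors force two markers on a branch, at levels $i<j$, to have the same color. A twin branch leaves the first one just below level $i$. To finish, we need a connected set $Q$ on the branch that contains both markers, whose vertices other than the marker of level $i$ all lie at levels *deeper* than $i$ (so that they have twins), and with $|Q|-1\le p$. In a tree such a set has at least $j-i+1$ vertices, so $m$ and $p$ are tied together. For an exponential bound we want $m=2^t$ levels while $|Q|$ is only of order $t$.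

Geometry suggests shortcuts. Let the nodes be words $s$ over $\{1,\dots,n\}$ of length (level) $j=|s|$ between $1$ and $m$, with nested intervals $I_s$. Draw the marker as a horizontal *lane* $I_s\times\{-j\}$, and add at $s$, for $j\ge2$, a vertical *column* $\{l_s\}\times[-j,-1]$. By (1) the column meets exactly the lanes of $s$ and of all its ancestors. So a lane of level $m$ is two edges away from each of its ancestor lanes.

This graph is far from sparse. Fix a node $u$ of level $m-1$. The columns of its $n$ children all meet the lanes of the $m-1$ non-empty prefixes of $u$, so the graph contains $K_{m-1,n}$ and is not $d$-degenerate once $m-1>d$ and $n>d$.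

The obvious repair is to cut each column into consecutive cells, one for each ancestor lane. List the nodes by level, and at each node first its lane and then its cells from bottom to top. A cell has at most two earlier neighbors: the object just before it in its own column, and one ancestor lane. So the graph becomes 2-degenerate. But now the shortcut is gone. Give position $j$ to a lane of level $j$, and position $j-k$ to the $k$-th cell of a column at level $j$ (the cell that crosses the ancestor lane of level $j-k$). Consecutive cells differ in position by $1$, a lane and the first cell of its own column differ by $1$, and a cell and the ancestor lane it crosses have equal positions. So every edge changes the position by at most $1$. Any path from a lane of level $m$ to a lane of level $1$ has at least $m-1$ edges, no better than in a tree.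

What we can still choose is the height of each level. A column must cross every ancestor lane whose height lies in its range, but nothing forces deeper lanes to be lower. We choose the heights by repeated halving, so that each column is short in the relevant sense and $O(t)$ steps always suffice. In addition, the column of a node of level $j$ will only reach up to the lane of its parent, and only if that lane is higher.

## 6. Heights by repeated halving

**Definition ($\tau$-pattern).** A sequence of $2^\tau-1$ distinct integers $(y_1,\dots,y_{2^\tau-1})$ is a $\tau$-pattern if $\tau=0$ (empty sequence), or $\tau\ge1$ and, with $h=2^{\tau-1}$,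

* $(y_1,\dots,y_{h-1})$ and $(y_{h+1},\dots,y_{2h-1})$ are $(\tau-1)$-patterns, and
* $y_h<y_a<y_b$ for all $a\in\{h+1,\dots,2h-1\}$ and $b\in\{1,\dots,h-1\}$, and $y_h$ is smaller than all other terms.

In words: the middle term is the lowest, the second half lies above it, and the first half lies above the second half. Only the relative order matters, so $\tau$-patterns exist for all $\tau$ by induction. The sequences $(1)$, $(3,1,2)$ and $(7,5,6,1,4,2,3)$ are patterns for $\tau=1,2,3$.

Fix $q,t,n\ge1$ and put $m=2^t$. Let $(y_1,\dots,y_{m-1})$ be a $t$-pattern, and let $y_m$ be an integer smaller than all of its terms. Level $j$ gets height $y_j$. Put $B_1=\emptyset$, and for $2\le j\le m$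
$$B_j=\{i<j:\ y_j<y_i\le y_{j-1}\}. \tag{2}$$
These will be the levels of the ancestor lanes that a column at level $j$ crosses. Let $b_j=|B_j|$ and list $B_j=\{\ell_{j,1},\dots,\ell_{j,b_j}\}$ in increasing order of *height*. If $B_j\ne\emptyset$ then $y_j<y_{j-1}$, so $j-1\in B_j$ and it is the highest element: $\ell_{j,b_j}=j-1$.

For $t=3$, so $m=8$, with $y_8=0$ we get:

| level $j$ | 1 | 2 | 3 | 4 | 5 | 6 | 7 | 8 |
|---|---|---|---|---|---|---|---|---|
| height $y_j$ | 7 | 5 | 6 | 1 | 4 | 2 | 3 | 0 |
| $B_j$, by height | $\emptyset$ | $1$ | $\emptyset$ | $2,3$ | $\emptyset$ | $5$ | $\emptyset$ | $4,6,7$ |

From level $8$, the column of level $8$ crosses levels $4$, $6$, $7$. From level $4$ the column of level $4$ crosses $2$ and $3$. From $6$ one reaches $5$, and from $2$ one reaches $1$. So every level is reached from level $8$ by changing columns at most twice, and the intermediate levels are always deeper than the target.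

## 7. The segment graph $G(t,q,n)$

**Nodes.** A node is a word $s\in[n]^j$ with $1\le j\le m$, where $[n]=\{1,\dots,n\}$; its level is $|s|=j$. Write $s|i$ for the prefix of $s$ of length $i$. The nodes form a rooted forest with $n$ roots (the words of length $1$), in which the ancestors of $s$ are its proper non-empty prefixes and, for $|s|<m$, the children of $s$ are the words $sc$, $c\in[n]$. Choose nested intervals $I_s=[l_s,r_s]$ as in Section 3. By (1), $l_s\in I_{s'}$ if and only if $s'$ is a prefix of $s$, possibly $s$ itself.

**Strings.** Let $s$ be a node of level $j$ and $b=b_j$. Its lane is
$$L_s=I_s\times\{y_j\}.$$
Its cells are $qb$ vertical segments, $q$ for each crossed lane. Put $u_0=y_j$ and $u_r=y_{\ell_{j,r}}+\frac12$ for $1\le r\le b$. Since heights are distinct integers, $u_{r-1}<y_{\ell_{j,r}}<u_r$. For each $r$ choose $u_{r-1}=v_0<v_1<\dots<v_q=u_r$ with $v_{q-1}<y_{\ell_{j,r}}$, and let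
$$C_{s,(r-1)q+a}=\{l_s\}\times[v_{a-1},v_a]\qquad(1\le a\le q).$$
If $b\ge1$, the cells $C_{s,1},\dots,C_{s,qb}$ stack up to the segment $\{l_s\}\times[y_j,y_{j-1}+\frac12]$, the column of $s$. If $b=0$ there are no cells at $s$. The parameter $q$ spaces out the crossings; it serves only to raise the girth.

**Step 1: which strings meet.** This step determines the graph and proves item 1. Lanes are pairwise disjoint: those of different levels have different heights, and those of the same level have disjoint intervals. Cells of different nodes are disjoint, since the $l_s$ are distinct. Cells of the same node meet only if they are consecutive, and then in one point.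

Suppose that a cell of $s$, of level $j$, meets a lane $L_{s'}$. Then $l_s\in I_{s'}$, so $s'=s|i$ with $i\le j$, and $y_j\le y_i\le y_{j-1}+\frac12$. As heights are distinct integers, $i=j$ or $i\in B_j$. Conversely, if $b_j\ge1$, the height $y_j$ is the bottom of $C_{s,1}$ and of no other cell's range, so $L_s$ meets exactly the cell $C_{s,1}$. For $i=\ell_{j,r}$, the height $y_{\ell_{j,r}}$ lies strictly between $v_{q-1}$ and $v_q=u_r$ in the $r$-th block, so $L_{s|\ell_{j,r}}$ meets exactly the cell $C_{s,rq}$, in an interior point of that cell.

A lane meets at most one cell of each column, so the common point of two consecutive cells is on no lane. Hence every point lies in at most two strings. The intersection graph $G=G(t,q,n)$ has exactly the edges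
$$C_{s,k}C_{s,k+1},\qquad L_sC_{s,1},\qquad L_{s|\ell_{j,r}}C_{s,rq}\quad(j=|s|,\ 1\le r\le b_j), \tag{3}$$
whenever the vertices involved exist. Any two segments share at most one point. This is item 1.

The definition only asks that strings intersect. If one prefers crossings to touchings, consider the points where strings only touch: the common end of two consecutive cells, and the point $(l_s,y_j)$ shared by $L_s$ and $C_{s,1}$. Each is an end of both strings and lies on no other string. Inside small disjoint discs around these points the two ends can be rerouted and prolonged so that they cross.

**Step 2: 2-degeneracy (item 2).** List the nodes by non-decreasing level, and at each node $s$ list $L_s,C_{s,1},C_{s,2},\dots$. By (3), the neighbors of a lane $L_s$ are $C_{s,1}$ and cells of nodes of larger level, so a lane has no earlier neighbor. A cell $C_{s,k}$ has as earlier neighbors its predecessor ($L_s$ if $k=1$, otherwise $C_{s,k-1}$) and at most one further lane ($L_{s|\ell_{j,r}}$, if $k=rq$). So each vertex has at most two earlier neighbors, and the last vertex of any non-empty subgraph has degree at most $2$ in it.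

**Step 3: girth (item 3).** Lanes are independent, and deleting all lanes leaves disjoint paths, the columns. So a cycle $Z$ contains a lane. By Step 1 each lane has at most one neighbor in each column. If $Z$ contained exactly one lane, the rest of $Z$ would be a subpath of a column whose two distinct ends are adjacent to the same lane, which is impossible. So $Z$ contains at least two lanes, and any two that are consecutive on $Z$ are distinct and joined by a non-empty subpath of a column. In a column, the cells adjacent to lanes are the one of index $1$, adjacent to the column's own lane, and those of index $rq$, adjacent to $L_{s|\ell_{j,r}}$. A subpath joining the own lane to the $r$-th crossed lane has $rq\ge q$ vertices. One joining the $r$-th to the $r'$-th crossed lane has $|r-r'|q+1>q$ vertices. Hence $|Z|\ge2+2q$.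

**Step 4: the template of a branch.** This step gives names to what one sees along a single word of length $m$. Let $\Gamma$ be the graph with vertices $\lambda^j$ $(1\le j\le m)$ and $\kappa^j_k$ $(1\le k\le qb_j)$, and edges
$$\kappa^j_k\kappa^j_{k+1},\qquad\lambda^j\kappa^j_1,\qquad\lambda^{\ell_{j,r}}\kappa^j_{rq}.$$
The level of $\lambda^j$ and of $\kappa^j_k$ is $j$. For each $s\in[n]^m$ the map
$$\iota_s:\quad\lambda^j\mapsto L_{s|j},\qquad\kappa^j_k\mapsto C_{s|j,k}$$
is injective and maps edges to edges, by (3).

## 8. Logarithmic paths through deeper levels

**Lemma 5.** For every $i\in\{1,\dots,m-1\}$, $\Gamma$ contains a path $P_i$ from $\lambda^m$ to $\lambda^i$ with at most $(q+1)t$ edges, all of whose vertices other than $\lambda^i$ have level greater than $i$.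

For $t=3$ and $q=1$ the table of Section 6 gives, for example,
$$P_1:\ \lambda^8,\kappa^8_1,\lambda^4,\kappa^4_1,\lambda^2,\kappa^2_1,\lambda^1,\qquad P_5:\ \lambda^8,\kappa^8_1,\kappa^8_2,\lambda^6,\kappa^6_1,\lambda^5,$$
with $6$ and $5$ edges, and $(q+1)t=6$. The second path shows what an induction must handle. To reach level $5$ we climb the column of level $8$ past the crossing with level $4$ without leaving it, and go on. So the induction must be able to start partway up a column.

**Step 1: the inductive claim.** Let $1\le\tau\le t$, let $f\in\{1,\dots,m\}$ with $f\ge2^\tau$, and let
$$D=\{f-2^\tau+1,\dots,f-1\}$$
be the block of $2^\tau-1$ levels just before $f$. Assume that the heights of $D$ form a $\tau$-pattern, that all of them exceed $y_f$, and that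

(H) no level smaller than $\min D$ has its height in $[\min_{a\in D}y_a,\ \max_{a\in D}y_a]$.

Condition (H) says that the column of $f$, once it has climbed to the heights of $D$, meets no older lane in between. Older lanes below $D$ are allowed; we start after them. Precisely, let $r_0$ be the number of elements of $B_f$ whose height is less than all heights of $D$, and put $\beta=\lambda^f$ if $r_0=0$ and $\beta=\kappa^f_{r_0q}$ otherwise.

**Claim.** For every $i\in D$ there is a walk in $\Gamma$ from $\beta$ to $\lambda^i$ with at most $(q+1)\tau$ edges, all of whose vertices other than the final $\lambda^i$ have level in $(i,f]$.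

We use induction on $\tau$. The base case $\tau=1$ is contained in Steps 2 and 3, since then $D=\{w\}$.

**Step 2: the first crossed lane of the block.** This step finds a walk to the middle of $D$. Write $D=D'\cup\{w\}\cup D''$ with $w=f-2^{\tau-1}$, where $D'$ consists of the levels of $D$ before $w$ and $D''$ of those after $w$; each has $2^{\tau-1}-1$ elements. By the pattern property, $w$ is the lowest level of $D$, and $D''$ lies entirely below $D'$. Since $f-1\in D$, we have $y_f<y_w\le y_{f-1}$, so $w\in B_f$ by (2). As $y_w$ is the minimum height in $D$, the elements of $B_f$ lower than $w$ are exactly the $r_0$ elements below $D$. So $w=\ell_{f,r_0+1}$, and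
$$W:\quad\beta,\ \kappa^f_{r_0q+1},\ \dots,\ \kappa^f_{(r_0+1)q},\ \lambda^w$$
is a walk in $\Gamma$: its first edge is $\lambda^f\kappa^f_1$ or $\kappa^f_{r_0q}\kappa^f_{r_0q+1}$, and its last edge is of the form $\lambda^{\ell_{f,r}}\kappa^f_{rq}$ with $r=r_0+1$. It has $q+1$ edges, and its vertices other than $\lambda^w$ have level $f$.

**Step 3: the case $i=w$.** Use $W$. It has $q+1\le(q+1)\tau$ edges, and the vertices before $\lambda^w$ have level $f>w$.

**Step 4: the case $i\in D''$.** Here $\tau\ge2$, and we stay in the column of $f$. First we check that the pair $(f,D'')$ satisfies the hypotheses with $\tau-1$. We have $f\ge2^{\tau-1}$ and $D''=\{f-2^{\tau-1}+1,\dots,f-1\}$. The heights of $D''$ form a $(\tau-1)$-pattern and exceed $y_f$. For (H), consider a level smaller than $\min D''=w+1$. If it is smaller than $\min D$, its height is not in the range of $D$, which contains the range of $D''$. If it is in $D'$, it lies above $D''$. If it is $w$, it lies below $D''$.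

Next we find the base vertex of $(f,D'')$. The elements of $B_f$ lower than all of $D''$ include the $r_0$ elements below $D$, and $w$. No element of $B_f$ has height strictly between $y_w$ and $\min_{a\in D''}y_a$: such an element is smaller than $f$, so it is smaller than $\min D$, which (H) excludes, or it lies in $D'\cup D''$, where all heights are at least $\min_{a\in D''}y_a$. So there are exactly $r_0+1$ such elements, and the base vertex is $\kappa^f_{(r_0+1)q}$. It is reached from $\beta$ along $W$ with $q$ edges. Continuing with the walk given by induction, we use at most $q+(q+1)(\tau-1)\le(q+1)\tau$ edges. All added vertices have level $f>i$.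

**Step 5: the case $i\in D'$.** Again $\tau\ge2$; now we change to the column of $w$. The pair $(w,D')$ satisfies the hypotheses with $\tau-1$: we have $w=f-2^{\tau-1}\ge2^{\tau-1}$ and $D'=\{w-2^{\tau-1}+1,\dots,w-1\}$, the heights of $D'$ form a $(\tau-1)$-pattern and exceed $y_w$, and (H) is inherited because $\min D'=\min D$ and the range of $D'$ lies within that of $D$.

No element of $B_w$ lies below all of $D'$. Such an element would be a level smaller than $w$ and not in $D'$, hence smaller than $\min D$, with height strictly between $y_w$ and $\min_{a\in D'}y_a$. That height lies in the range of $D$, against (H) for $D$. So the base vertex for $(w,D')$ is $\lambda^w$. Follow $W$ and then the walk given by induction. The total is at most $(q+1)+(q+1)(\tau-1)=(q+1)\tau$ edges. The vertices of $W$ have level $f$ or $w$, both greater than $i$, and the vertices of the second walk other than $\lambda^i$ have level in $(i,w]$. This proves the claim.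

**Step 6: applying the claim.** Take $\tau=t$, $f=m=2^t$ and $D=\{1,\dots,m-1\}$. The heights of $D$ form a $t$-pattern and exceed $y_m$, and (H) is vacuous because no level is smaller than $\min D=1$. Since $B_m\subseteq D$, we have $r_0=0$ and $\beta=\lambda^m$. A walk contains a path with the same ends, and the lemma follows. $\square$

Put $P_m=\{\lambda^m\}$, the trivial path.

## 9. Twin branches: the bound $\chi_p(G)\ge2^t$

This section proves item 4. Since $\chi_p$ is non-decreasing in $p$, it suffices to treat $p=2(q+1)t$. Let $N=2^t-1=m-1$ and $M=|V(\Gamma)|$, and let $n>N^M$. Suppose that $\varphi$ is a $p$-centered coloring of $G=G(t,q,n)$ with at most $N$ colors.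

**Step 1: types.** We record what each subtree of nodes can be made to repeat, as in Section 2. The color vector of a node $s$ is $(\varphi(L_s),\varphi(C_{s,1}),\varphi(C_{s,2}),\dots)$; at level $j$ it has $1+qb_j$ entries. Define the type $\theta(s)$ by downward induction on the level. If $|s|=m$, then $\theta(s)$ is the color vector. If $|s|<m$, then $\theta(s)$ is the pair (color vector, $\eta(s)$), where $\eta(s)$ is a type shared by at least two children of $s$.

Such an $\eta(s)$ exists. Let $M_j=\sum_{k\ge j}(1+qb_k)\le M$ be the number of vertices of $\Gamma$ of level at least $j$. By downward induction there are at most $N^{M_j}$ types on level $j$: at most $N^{M_m}$ for $j=m$, and at most $N^{1+qb_j}\cdot N^{M_{j+1}}=N^{M_j}$ for $j<m$. Since $n>N^M$, two of the $n$ children of a node share a type.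

**Step 2: a branch with a repeated lane color.** Choose $s_1\in[n]$ arbitrarily and, given $s|j$ with $j<m$, choose $s_{j+1}$ with $\theta(s|(j+1))=\eta(s|j)$. This gives $s\in[n]^m$. The $m>N$ lanes $L_{s|1},\dots,L_{s|m}$ cannot have distinct colors, so there are $i<j$ with $\varphi(L_{s|i})=\varphi(L_{s|j})$.

**Step 3: its twin.** We build a second branch that leaves the first one just below level $i$ and looks the same. Define $s'\in[n]^m$ by $s'|i=s|i$; then $s'_{i+1}\ne s_{i+1}$ with $\theta(s'|(i+1))=\eta(s|i)$, which is possible since at least two children of $s|i$ have this type; and then, for $i<k<m$, choose $s'_{k+1}$ with $\theta(s'|(k+1))=\eta(s'|k)$. We claim $\theta(s'|k)=\theta(s|k)$ for all $k>i$. For $k=i+1$ both equal $\eta(s|i)$. If it holds for some $k<m$, then $\eta(s'|k)=\eta(s|k)$, as this is part of the type, so it holds for $k+1$. Therefore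
$$\varphi(\iota_s(x))=\varphi(\iota_{s'}(x))\quad\text{for all }x\in V(\Gamma)\text{ of level greater than }i. \tag{4}$$
For such $x$ we also have $\iota_s(x)\ne\iota_{s'}(x)$, because $s|k\ne s'|k$ for all $k>i$.

**Step 4: a small connected subgraph with no unique color.** Let $Q=V(P_i)\cup V(P_j)$, with the paths of Lemma 5. Both paths contain $\lambda^m$, so $Q$ induces a connected subgraph of $\Gamma$ and $|Q|\le1+2(q+1)t$. Every vertex of $Q\setminus\{\lambda^i\}$ has level greater than $i$: for $P_i$ this is Lemma 5, and the vertices of $P_j$ have level at least $j>i$.

Let $H$ be the subgraph of $G$ induced by $\iota_s(Q)\cup\iota_{s'}(Q)$. Both parts are connected and contain $L_{s|i}=\iota_s(\lambda^i)=\iota_{s'}(\lambda^i)$, so $H$ is connected. Every vertex of $H$ other than $L_{s|i}$ is $\iota_s(x)$ or $\iota_{s'}(x)$ for some $x\in Q\setminus\{\lambda^i\}$, and by (4) these are two distinct vertices of the same color. The vertex $L_{s|i}$ has the same color as $L_{s|j}=\iota_s(\lambda^j)\in V(H)$. So no color appears exactly once on $H$. The colors on $H$ are those of $\iota_s(x)$ with $x\in Q\setminus\{\lambda^i\}$, so there are at most $|Q|-1\le2(q+1)t=p$ of them. This contradicts that $\varphi$ is $p$-centered. Hence $\chi_p(G)\ge2^t$ for every $n>N^M$.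 $\square$

## 10. The same paths bound the weak coloring number

This section proves item 5. Let $r=(q+1)t$ and $n\ge2^t$, and suppose that some linear order $\sigma$ on $V(G)$ satisfies $|\mathrm{WReach}_r[v]|\le2^t-1$ for all $v$. We look for a branch along which every lane is the $\sigma$-minimum of its path from Lemma 5; then the deepest lane weakly reaches all of them.

**Step 1: choosing the branch.** Choose $s_1$ arbitrarily. Given $s|i$ with $1\le i<m$, put $x=L_{s|i}$, and for $c\in[n]$ let $V_c$ be the set of vertices (lanes and cells) at nodes having prefix $(s|i)c$. The sets $V_c$ are pairwise disjoint and do not contain $x$. Call $c$ *bad* if some path of length at most $r$ starting at $x$, with all other vertices in $V_c$, contains a vertex $\sigma$-smaller than $x$.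

For bad $c$, let $u_c\in V_c$ be the first vertex on such a path that is $\sigma$-smaller than $x$. All vertices before it are $x$ or $\sigma$-larger than $x$, so $u_c$ is the $\sigma$-minimum of the initial part of the path ending at $u_c$. Hence $u_c\in\mathrm{WReach}_r[x]$. The $u_c$ are distinct and different from $x$, which also lies in $\mathrm{WReach}_r[x]$. So there are at most $2^t-2<n$ bad $c$; choose $s_{i+1}$ not bad.

**Step 2: the deepest lane reaches too much.** For the resulting $s\in[n]^m$ and each $i<m$, read the path $\iota_s(P_i)$ from $L_{s|i}$. It has length at most $r$, and by Lemma 5 all its other vertices have level greater than $i$, so they lie at nodes with prefix $s|(i+1)$. Since $s_{i+1}$ is not bad, no vertex of the path is $\sigma$-smaller than $L_{s|i}$. So $L_{s|i}$ is its $\sigma$-minimum, and $L_{s|i}\in\mathrm{WReach}_r[L_{s|m}]$. This holds for $i=1,\dots,m-1$, and $L_{s|m}$ reaches itself. So $|\mathrm{WReach}_r[L_{s|m}]|\ge m=2^t$, a contradiction. Hence $\mathrm{wcol}_{(q+1)t}(G)\ge2^t$ for every $n\ge2^t$.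

**One graph for all five items.** Items 1–3 hold for every $n$, item 4 for every $n>N^M$, and item 5 for every $n\ge2^t$. With $n=\max(N^M+1,\,2^t)$ the graph $G(t,q,n)$ has all five properties. This proves Theorem 3, and with it, by Section 4, Theorems 2 and 4: for every surface $\Sigma$ the answer to the question is yes for $d=1$, with exact value $p+1$, and no for every $d\ge2$. $\square$
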